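# Sketching Max-DiCut just below the ratio one half

## 1. Two triangles, a hexagon and a sampled star

Take a directed triangle $1\to2\to3\to1$. Choose a set $S$ of vertices and say that an edge $u\to v$ is *cut* if $u\in S$ and $v\notin S$. How many of the three edges can be cut at once? Two consecutive edges $u\to v\to w$ are never both cut: the first wants $v\notin S$, the second wants $v\in S$. In the triangle any two edges are consecutive, so at most one edge is cut, and $S=\{1\}$ achieves this. The best fraction is $\frac13$. In a directed hexagon $1\to2\to\dots\to6\to1$ the same remark allows at most three cut edges, and $S=\{1,3,5\}$ achieves three. The best fraction is $\frac12$.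

Now let $n=6N$ and hide the difference. Somebody streams to us, edge by edge, either $N$ disjoint hexagons or $2N$ disjoint triangles, with randomly permuted vertex names. In both cases every vertex has in-degree $1$ and out-degree $1$, so degrees tell us nothing. How much memory do we need to tell the two cases apart?

Here is a natural algorithm. Using public randomness, sample each vertex independently with probability $p$, and store every edge that touches a sampled vertex. The expected storage is at most $2pn$ edges. Around a lone sampled vertex $v$ we see a path $u\to v\to w$, in both worlds. If both ends of an edge $u\to v$ are sampled, we store all edges at $u$ and at $v$: a closed triangle in one world, a three-edge path in the other. The expected number of such pairs is $np^2$. So with $p$ a large constant times $n^{-1/2}$ we succeed with good probability, storing about $\sqrt n$ edges.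

The general pattern is as follows. Let $F$ be a set of edges on a vertex set $W$, inside one component. All of $F$ is stored exactly when the sampled vertices contain a vertex cover of $F$. If the smallest vertex cover of $F$ has size $c$, this has probability at least $p^c$ and at most $\binom{|W|}{c}p^c$. With $\Theta(n)$ components, each of bounded size, patterns of cover number $k+1$ appear once $np^{k+1}\gtrsim1$, that is, once the storage $np$ reaches $n^{1-1/(k+1)}$. Below that, this sampler sees only patterns of cover number at most $k$.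

This suggests how to fool a memory of size $o(n^{1-1/(k+1)})$: build two kinds of components whose patterns of cover number at most $k$ have the same statistics, but whose best cuts differ a lot. Two questions arise. How large can the ratio between the two values be? And do such instances fool *every* small sketch, not only the sampler above?

## 2. Max-DiCut, composable sketches and the bounds to be proved

**Definition (Max-DiCut).** An instance is a directed multigraph $G$ on $[n]=\{1,\dots,n\}$ with $m$ edges, $1\le m\le\mathrm{poly}(n)$. An edge $(u,v)$ is cut by $S\subseteq[n]$ if $u\in S$, $v\notin S$. The value $\mathrm{val}_G$ is the maximum over $S$ of the fraction of edges cut by $S$. For $\alpha\in(0,1]$ an algorithm $\alpha$-approximates Max-DiCut if on every instance it outputs, with probability at least $2/3$, an estimate $\hat v$ with $\alpha\,\mathrm{val}_G\le\hat v\le\mathrm{val}_G$.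

A uniformly random $S$ cuts each non-loop edge with probability $\frac14$. So on loopless graphs $\mathrm{val}_G\ge\frac14$, and the algorithm that always answers $\frac14$ is a $\frac14$-approximation with no memory at all.

**Definition (sketching algorithm).** The edges arrive as a stream in adversarial order and are read once. There is a public random string $R$, not charged to the space. The state $\mathrm{st}_R(\sigma)$ after a stream $\sigma$ is a string of at most $s=s(n)$ bits determined by $\sigma$ and $R$, and the output is a function of the final state and $R$. The algorithm is a *sketching* algorithm if there is a map $C_R$ with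
$$\mathrm{st}_R(\sigma\circ\tau)=C_R(\mathrm{st}_R(\sigma),\mathrm{st}_R(\tau))\qquad\text{for nonempty }\sigma,\tau.$$

No commutativity, linearity or uniformity in $n$ is assumed. "Space $\Omega(f(n))$" means $s(n)\ge cf(n)$ for some $c>0$ and all sufficiently large $n$.

The vertex sampler of Section 1 is composable, because the sample depends only on $R$ and the stored lists are concatenated. A process that is *not* composable: start a token at vertex $1$, and whenever an edge leaving the token's current vertex arrives, move the token along it. On $\sigma=(1,2)$ the state is $2$. On $\tau=(2,3)$ alone and on $\tau'=(2,4)$ alone the state is $1$ both times. But $\sigma\circ\tau$ ends at $3$ and $\sigma\circ\tau'$ ends at $4$, so no $C_R$ can exist.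

The problem comes from Noah G. Singer, "Nine lower bound conjectures on streaming approximation algorithms for CSPs", arXiv:2510.10714 (2025), stated together with two known facts.

* (i) There is a $0.485$-approximation by a single-pass streaming algorithm in $\tilde O(\sqrt n)$ space, for adversarial order.
* (ii) For every $\epsilon>0$ and $D\in\mathbb N$ there are $\delta>0$ and a $(\frac12-\epsilon)$-approximation by a single-pass sketching algorithm in $\tilde O(n^{1-\delta})$ space, on graphs of maximum degree $D$.

The conjecture says that there are constants $\epsilon\in(0,\frac12)$ and $\delta>0$ such that every single-pass sketching algorithm that $(\frac12-\epsilon)$-approximates Max-DiCut uses $\Omega(n^{\frac12+\delta})$ space. It is true, and the sketching space needed for a $(\frac12-\epsilon)$-approximation tends to $n^{1-o(1)}$ as $\epsilon\to0$. An *oriented graph* below is a digraph with no loops, no parallel edges and no antiparallel edges. Here is what we prove.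

**Corollary 1 (the conjecture).** Every sketching algorithm that $0.49987$-approximates Max-DiCut uses $\Omega(n^{2/3})$ space. So the conjecture holds with $\epsilon=1.3\cdot10^{-4}$ and $\delta=\frac16$.

**Corollary 2 (hierarchy).** For each integer $k\ge1$ let $\epsilon_k=\frac1{40}12^{-4(k-1)}$. Every sketching $(\frac12-\epsilon_k)$-approximation uses $\Omega(n^{1-1/(k+1)})$ space, even on oriented graphs of degree at most some $\Delta_k$. Consequently:

* for every $\epsilon\in(0,\frac1{40}]$, a sketching $(\frac12-\epsilon)$-approximation needs $\Omega\big(n^{1-15/\log_2(1/\epsilon)}\big)$ space, and the constant $15$ can be replaced by $4\log_2(3+2\sqrt2)+o(1)\approx10.17+o(1)$ as $\epsilon\to0$;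
* for every $\delta>0$ there are $\epsilon>0$ and $D$ such that $(\frac12-\epsilon)$-approximation on graphs of maximum degree $D$ needs $\Omega(n^{1-\delta})$ sketching space; this is a converse to (ii), since it shows that the $\delta$ there cannot be chosen independently of $(\epsilon,D)$;
* a sketching $\frac12$-approximation needs $\Omega(n^{1-\delta})$ space for every $\delta>0$.

**Corollary 3.** For every $\alpha>4/9$, sketching $\alpha$-approximation needs $\Omega(\sqrt n)$ space.

All three follow from Theorem A, stated in Section 4 once the construction is motivated.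

## 3. Planted cuts on a gadget: the ratios $\frac12$ and $\frac49$, and the path that spoils them

**Instances built from a gadget.** Fix an oriented graph $H=(V,E)$ of constant size. A label vector $z\in\{\pm1\}^E$ describes a subgraph $H[z]$: the edge $e$ is *present* if $z_e=-1$. Let $m(z)$ be the number of present edges and $\mathrm{cut}(z)$ the maximum number of present edges cut by a set $S\subseteq V$. An instance is a disjoint union of $N$ subgraphs $H[z^{(i)}]$ with $z^{(i)}$ drawn independently from a distribution $D$, and with permuted vertex names. The best $S$ can be chosen in each copy separately, so the value is $\sum_i\mathrm{cut}(z^{(i)})/\sum_im(z^{(i)})$, which for large $N$ is close to $\mathbb E_D\mathrm{cut}/\mathbb E_Dm$. We look for two distributions, YES (large value) and NO (small value), that look alike locally.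

**A symmetric planted cut gives exactly $\frac12$.** NO: every edge is present independently with probability $\frac16$. YES: draw $\sigma\in\{\pm1\}^V$ uniformly and let $(u,v)$ be present with probability $(1-\sigma_u\sigma_v)/6$, independently given $\sigma$. In YES only edges with $\sigma_u\ne\sigma_v$ occur, and $S=\{\sigma=+1\}$ cuts those that point from $+$ to $-$. A given edge is present and cut with probability $\frac14\cdot\frac26=\frac1{12}$, half of its probability of being present. In NO, on a sufficiently random-looking $H$, no $S$ does noticeably better than $\frac14$ (this is the computation of Section 7 with $\lambda=\beta=0$). And on a *forest* $F\subseteq E$ the two look identical: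
$$\Pr_{\text{YES}}[F\text{ present}]=6^{-|F|}\,\mathbb E_\sigma\prod_{(u,v)\in F}(1-\sigma_u\sigma_v)=6^{-|F|},$$
because when we expand the product, every nonempty $J\subseteq F$ has a vertex of degree $1$ and so contributes $\pm\mathbb E\prod_J\sigma_u\sigma_v=0$. If $H$ has large girth, all patterns of small cover number are forests. So this pair looks good for every $k$, but its ratio is $\frac14:\frac12=\frac12$. We want to go *below* $\frac12$, and here the ratio stops exactly at $\frac12$: the cut of size $\frac12$ ignores the directions of the edges.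

**A directed planted cut.** To beat $\frac12$, let direction carry information. For $\beta\in(0,\frac12]$, $\lambda\in[-1,1-2\beta]$ and $x,x'\in\{\pm1\}$ put
$$\kappa_\lambda(x,x')=1+\lambda xx'+\beta(x-x').\tag{1}$$
Draw $x\in\{\pm1\}^V$ uniformly and let $(u,v)$ be present with probability $\kappa_\lambda(x_u,x_v)/6$. The values are $\kappa_\lambda(+,+)=\kappa_\lambda(-,-)=1+\lambda$ and $\kappa_\lambda(\pm,\mp)=1-\lambda\pm2\beta$. The parameter $\beta$ is a bias for edges to run from $+$ to $-$, and $\lambda$ is the correlation across an edge. The set $S=\{x=+1\}$ cuts an edge with probability $\frac14\cdot\frac{1-\lambda+2\beta}6$, a fraction $\frac{1-\lambda+2\beta}4$ of the expected number of present edges. At $\lambda=-1$ this is $\frac{1+\beta}2>\frac12$.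

For NO we must keep $\beta$, because $\beta$ shows up in the degrees: a vertex with $x_v=+1$ has more outgoing than incoming edges. But $\lambda$ may change. Indeed, consider a star with center $u$. Averaging over the leaf signs turns each factor $\kappa_\lambda$ into $1+\beta x_u$ or $1-\beta x_u$, and $\lambda$ disappears.

Try $\beta=\frac15$, YES with $\lambda=-1$, NO with $\lambda=\frac35$. The YES value is $\frac35$. In NO the values of $\kappa$ are $\frac85,\frac85$ on equal signs, $\frac45$ on $(+,-)$ and $0$ on $(-,+)$. Suppose $S$ contains a fraction $\frac23$ of the $+$ vertices and $\frac13$ of the $-$ vertices. Then on a random-looking $H$ it cuts the fraction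
$$\tfrac14\Big(\tfrac85\cdot\tfrac23\cdot\tfrac13+\tfrac85\cdot\tfrac13\cdot\tfrac23+\tfrac45\cdot\tfrac23\cdot\tfrac23+0\Big)=\tfrac14\cdot\tfrac{48}{45}=\tfrac4{15}.$$
Section 7 shows that, up to small errors, nothing beats $\frac4{15}$. The ratio is $\frac4{15}:\frac35=\frac49$. This is Corollary 3.

**Where this stops.** Take the path $F$: $a\to b\to c\to d$. It has cover number $2$. Averaging over $x_a$ and $x_d$ first,
$$\mathbb E_x\,(1-\beta x_b)(1+\lambda x_bx_c+\beta x_b-\beta x_c)(1+\beta x_c)=1-2\beta^2-\lambda\beta^2 .\tag{2}$$
(Write $(1-\beta x_b)(1+\beta x_c)=1-\beta x_b+\beta x_c-\beta^2x_bx_c$ and pair coefficients.) With $\beta=\frac15$ this is $\frac{120}{125}$ for $\lambda=-1$ and $\frac{112}{125}$ for $\lambda=\frac35$. The middle edge reveals $\lambda$, and the sampler of Section 1 sees such paths at storage about $\sqrt n$. So two different fixed values of $\lambda$ can never agree beyond stars.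

## 4. Moment matching in the correlation parameter

**Averaging over $\lambda$.** Let each copy of the gadget draw its own $\lambda$, from a measure $\mu_Y$ in YES and $\mu_N$ in NO. By (2) the three-edge path only sees the *mean* of $\lambda$. In general a forest $F$ sees a polynomial in $\lambda$. We show in Section 6 that its degree is at most $2k-2$ when $F$ has matching number at most $k$. So it suffices that $\mu_Y$ and $\mu_N$ have equal moments up to order $2k-2$.

There is a price. For $k\ge2$ the means must agree, so if $\mu_Y$ is all at $-1$, then so is $\mu_N$, as $-1$ is the left end of the allowed interval. Hence only a fraction $c$ of YES can sit at $-1$, and the remaining $\lambda$'s in YES will be positive. Used naively, those copies have value only about $\frac14$, which ruins YES. Here the symmetric planted cut returns: multiply the presence probability by $1-\sigma_u\sigma_v$ in those copies. On forests nobody notices, and the value of these copies rises to $\frac12$.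

Now compare first and second order in $\beta$. YES has value $c\frac{1+\beta}2+(1-c)\frac12=\frac{1+c\beta}2$, a gain *linear* in $\beta$. For NO, the computation of Section 7 gives $\frac14+\int\gamma_\beta\,d\mu_N$, where
$$\gamma_\beta(\lambda)=\max_{|t|\le1/2}(\beta t-\lambda t^2),\qquad \gamma_\beta(\lambda)\le\frac{\beta^2}{4\lambda}\ \text{ for }\lambda>0.\tag{3}$$
If $\mu_N$ lives on $\lambda\ge a>0$, NO loses only *quadratically* in $\beta$. So for small $\beta$ the ratio is below $\frac12$.

**Theorem A.** Let $k\ge1$ be an integer and $\beta\in(0,\frac12]$. Let $\mu_Y,\mu_N$ be finitely supported probability measures on $[-1,1-2\beta]$ with $\int\lambda^jd\mu_Y=\int\lambda^jd\mu_N$ for $0\le j\le2k-2$. Put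
$$c=\mu_Y(\{-1\}),\qquad V_Y=\tfrac{1+c\beta}2,\qquad V_N=\tfrac14+\int\gamma_\beta\,d\mu_N .$$
Then for every $\alpha\in(V_N/V_Y,1]$ there is a constant $\Delta$ such that every sketching algorithm that $\alpha$-approximates Max-DiCut uses space $\Omega(n^{1-\frac1{k+1}})$. This holds even if the algorithm is only required to be correct on oriented graphs of maximum degree at most $\Delta$.

**Proof of Corollary 3 from Theorem A.** Take $k=1$, $\beta=\frac15$, $\mu_Y=\delta_{-1}$, $\mu_N=\delta_{3/5}$ (point masses; $\frac35=1-2\beta$). Only the $0$-th moment must match. Then $V_Y=\frac35$, and $V_N\le\frac14+\frac{1/25}{12/5}=\frac14+\frac1{60}=\frac4{15}$, so the ratio is at most $\frac49$. $\blacksquare$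

**Proof of Corollary 1 from Theorem A.** Take $k=2$, so moments $0,1,2$ must match. Take $\beta=0.009$, so $1-2\beta=0.982$, and $\mu_N=\frac12\delta_{0.16}+\frac12\delta_{0.98}$, with mean $\mathsf m=0.57$ and variance $\mathsf v=0.41^2=0.1681$. Let $\mu_Y=c\,\delta_{-1}+(1-c)\delta_y$ with
$$c=\frac{\mathsf v}{\mathsf v+(1+\mathsf m)^2}=\frac{0.1681}{2.633}>0.06384,\qquad y=\mathsf m+\frac{\mathsf v}{1+\mathsf m}\approx0.677\in(-1,0.982].$$
Then $1-c=\frac{(1+\mathsf m)^2}{\mathsf v+(1+\mathsf m)^2}$ and $1+y=\frac{(1+\mathsf m)^2+\mathsf v}{1+\mathsf m}$. Hence $\int(1+\lambda)\,d\mu_Y=(1-c)(1+y)=1+\mathsf m$ and $\int(1+\lambda)^2d\mu_Y=(1+\mathsf m)(1+y)=(1+\mathsf m)^2+\mathsf v$, the same as for $\mu_N$. So the moments of orders $0,1,2$ agree.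

Next, $\int\lambda^{-1}d\mu_N=\frac12(6.25+\frac1{0.98})<3.6353$. By (3),
$$\frac{V_N}{V_Y}\le\frac12\cdot\frac{1+\beta^2\cdot3.6353}{1+0.06384\,\beta}\le\frac12\cdot\frac{1.00029446}{1.00057456}<0.499861<0.49987 .$$
Theorem A with $\alpha=0.49987=\frac12-1.3\cdot10^{-4}$ gives space $\Omega(n^{2/3})=\Omega(n^{\frac12+\frac16})$. $\blacksquare$

It remains to prove Theorem A (Sections 5–10) and to choose measures for general $k$ (Section 11). Sections 5–7 build the two distributions; Sections 8–9 show that they fool all small sketches.

## 5. A gadget with large girth and uniform edge counts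

The gadget needs two properties: small edge sets are forests, and any two large vertex sets have the expected number of edges between them. For $A,B\subseteq V$ let $e_H(A,B)$ be the number of edges $(u,v)\in E$ with $u\in A$, $v\in B$. We use Bernstein's inequality: if $X$ is a sum of independent $\{0,1\}$ variables with total variance $\varsigma^2$, then $\Pr[|X-\mathbb EX|\ge h]\le2\exp\big(-\frac{h^2}{2(\varsigma^2+h/3)}\big)$.

**Lemma 1.** Let $g\ge3$, $\eta\in(0,1)$ and $d=20/\eta^2$. There is an oriented graph $H=(V,E)$ with $K=|V|\ge2d$ such that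

* (a) the underlying undirected graph has no cycle of length less than $g$;
* (b) $|e_H(A,B)-d|A||B|/K|\le\eta dK$ for all disjoint $A,B\subseteq V$;
* (c) $\big||E|-dK\big|\le\eta dK$.

**Step 1: a random oriented graph has the right counts.** For each unordered pair $\{u,v\}$ independently, put $u\to v$ with probability $d/K$, put $v\to u$ with probability $d/K$, and otherwise nothing. For disjoint $A,B$, $e(A,B)\sim\mathrm{Bin}(|A||B|,d/K)$. Also $|E|\sim\mathrm{Bin}(\binom K2,2d/K)$, with mean $d(K-1)$. All variances are at most $dK$. By Bernstein, a deviation of at least $\eta dK/2$ has probability at most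
$$2\exp\Big(-\frac{(\eta dK/2)^2}{2(dK+dK/6)}\Big)=2e^{-\frac3{28}\eta^2dK}\le2e^{-\eta^2dK/10}=2e^{-2K}.$$
There are $3^K$ ordered pairs of disjoint sets. A union bound over $3^K+1$ events gives total failure probability at most $2(3^K+1)e^{-2K}<\frac12$ for large $K$, since $e^2>3$.

**Step 2: remove the short cycles.** The expected number of cycles of length less than $g$ is at most $\sum_{3\le\ell<g}K^\ell(2d/K)^\ell\le g(2d)^g$. By Markov, with probability at least $\frac23$ there are at most $3g(2d)^g$ of them. Since $\frac12+\frac23>1$, some outcome has both properties. Fix it and delete one edge from each short cycle. This gives (a) and changes each count by at most $3g(2d)^g$. Once $K$ is so large that $3g(2d)^g+d\le\eta dK/2$, (b) and (c) hold; the extra $d$ accounts for $d(K-1)$ versus $dK$ in (c). $\blacksquare$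

## 6. The two distributions, and why small matching number means few internal edges

Write $\nu(F)$ for the matching number of an edge set $F$ (the largest number of pairwise vertex-disjoint edges). König's theorem says that in a bipartite graph $\nu$ equals the vertex cover number. A path with four edges has both equal to $2$. The triangle of Section 1, which is not bipartite, has $\nu=1$ but cover number $2$. In our gadget the sets with $\nu\le k$ will be forests, hence bipartite, so the cover number of Section 1 and the matching number agree there. The proof runs with $\nu$.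

**Definition (the distributions).** Fix $k,\beta,\mu_Y,\mu_N$ as in Theorem A and $\eta\in(0,1)$, and take $H$ from Lemma 1 with $g=2k+2$. Let $U$ be the uniform distribution on $\{\pm1\}^E$. With $\kappa_\lambda$ from (1):

* $P_\lambda$: draw $x\in\{\pm1\}^V$ uniformly; given $x$, each $(u,v)\in E$ is present independently with probability $\kappa_\lambda(x_u,x_v)/6$.
* $Q_\lambda$: draw $x,\sigma\in\{\pm1\}^V$ uniformly and independently; given them, each $(u,v)\in E$ is present independently with probability $\kappa_\lambda(x_u,x_v)(1-\sigma_u\sigma_v)/6$.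
* $\mathcal N=\sum_\lambda\mu_N(\lambda)P_\lambda$ and $\mathcal Y=cP_{-1}+\sum_{\lambda\ne-1}\mu_Y(\lambda)Q_\lambda$.
* $D_0=(1-\eta)\mathcal N+\eta U$ and $D_1=(1-\eta)\mathcal Y+\eta U$.

These are legitimate. For $\lambda\in[-1,1-2\beta]$ the values $1+\lambda$ and $1-\lambda\pm2\beta$ lie in $[0,3]$, and $1-\sigma_u\sigma_v\in\{0,2\}$, so all probabilities lie in $[0,1]$. Also $\sum_{x,x'}\kappa_\lambda(x,x')=4$. The small admixture of $U$ gives $D_0,D_1\ge\eta U$ pointwise, which Section 9 needs.

For $S\subseteq E$ put $\chi_S(z)=\prod_{e\in S}z_e$. The numbers $\mathbb E_D\chi_S$ are the Fourier coefficients of $D$ and determine $D$. They are tied to presence probabilities by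
$$\chi_S=\prod_{e\in S}\big(1-2\cdot1[e\text{ present}]\big)=\sum_{F\subseteq S}(-2)^{|F|}\,1[F\text{ present}].\tag{4}$$

**Lemma 2 (local equality).** If $S\subseteq E$ is a matching or $\nu(S)\le k$, then $\mathbb E_{D_0}\chi_S=\mathbb E_{D_1}\chi_S$. Hence every $S$ with $\mathbb E_{D_0}\chi_S\ne\mathbb E_{D_1}\chi_S$ properly contains a matching of size $k+1$.

For a forest $F\subseteq E$ call an edge of $F$ *internal* if both its endpoints have $F$-degree at least $2$, and let $\mathrm{int}(F)$ be the number of internal edges. In $a\to b\to c\to d$ only the middle edge is internal, and (2) had degree $1$ in $\lambda$.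

**Step 1: on a forest, $P_\lambda$ sees a polynomial of degree at most $\mathrm{int}(F)$.** We have $P_\lambda[F\text{ present}]=6^{-|F|}p_F(\lambda)$ with
$$p_F(\lambda)=\mathbb E_x\prod_{(u,v)\in F}(1+\lambda x_ux_v+\beta x_u-\beta x_v).$$
Expand, choosing one of the four terms for each edge. If a non-internal edge chooses $\lambda x_ux_v$, then its endpoint of $F$-degree $1$ appears in this factor and in no other, to the power exactly $1$, so the expectation of this product vanishes. Hence only internal edges can contribute a factor $\lambda$.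

**Step 2: on a forest, $Q_\lambda$ sees the same polynomial.** As $x$ and $\sigma$ are independent, $Q_\lambda[F\text{ present}]=6^{-|F|}p_F(\lambda)\,\mathbb E_\sigma\prod_F(1-\sigma_u\sigma_v)$. The last expectation is $1$: each nonempty $J\subseteq F$ is a forest, has a vertex of degree $1$, and so $\mathbb E\prod_J\sigma_u\sigma_v=0$.

**Step 3: a nonempty forest $F$ with $\nu(F)\le k$ has $\mathrm{int}(F)\le2k-2$.** By König there is a vertex cover $C$ of $F$ with $1\le|C|\le k$. Let $B$ be the set of vertices outside $C$ of $F$-degree at least $2$. As $C$ is a cover, all neighbors of $B$ lie in $C$. The $B$–$C$ edges form a forest with at least $2|B|$ edges on $|B|+|C|$ vertices, so $2|B|\le|B|+|C|-1$, that is, $|B|\le|C|-1$. Endpoints of internal edges lie in $B\cup C$, so the internal edges form a forest on $B\cup C$. There are at most $|B|+|C|-1\le2|C|-2\le2k-2$ of them. (The path with $2k$ edges has $\nu=k$ and exactly $2k-2$ internal edges.)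

**Step 4: conclude.** Let $\nu(S)\le k$. A cycle in $S$ would have length at least $2k+2$ and so contain a matching of size $k+1$. Thus $S$ is a forest, and every $F\subseteq S$ has $\deg p_F\le2k-2$ by Steps 1 and 3 (for $F=\emptyset$, $p_F=1$). If $S$ is a matching, of whatever size, every $F\subseteq S$ is a forest with $\mathrm{int}(F)=0$, so $p_F$ is constant. In both cases the equality of moments gives
$$\mathcal Y[F\text{ present}]=6^{-|F|}\int p_F\,d\mu_Y=6^{-|F|}\int p_F\,d\mu_N=\mathcal N[F\text{ present}]\qquad(F\subseteq S).$$
By (4), $\mathbb E_{\mathcal Y}\chi_S=\mathbb E_{\mathcal N}\chi_S$. Mixing both with the same $\eta U$ preserves this. Finally, if the coefficients at $S$ differ, then $\nu(S)\ge k+1$ and $S$ is not a matching, so $S$ contains a matching of size $k+1$ and is not equal to it. $\blacksquare$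

## 7. Cut values of the two distributions

**Lemma 3.** With $\bar m=|E|/6$,
$$\mathbb E_{D_0}m=\mathbb E_{D_1}m=(1+2\eta)\bar m,\qquad\mathbb E_{D_1}\mathrm{cut}\ge(1-\eta)V_Y\bar m,\qquad\mathbb E_{D_0}\mathrm{cut}\le(V_N+10\eta)\bar m .$$

**Step 1: edge counts.** For a single edge $p_{\{e\}}=1$, so under every $P_\lambda$ and $Q_\lambda$ each edge is present with probability $\frac16$; under $U$ with probability $\frac12$. So $\mathbb Em=(1-\eta)\bar m+3\eta\bar m$.

**Step 2: YES has a good cut.** Under $Q_\lambda$ take $S=\{\sigma=+1\}$. An edge is present and cut with probability $\frac14\cdot\frac{2\,\mathbb E\kappa_\lambda}6=\frac16\cdot\frac12$. Under $P_{-1}$ take $S=\{x=+1\}$: the probability is $\frac14\cdot\frac{2+2\beta}6=\frac16\cdot\frac{1+\beta}2$. Hence $\mathbb E_{\mathcal Y}\mathrm{cut}\ge\bar m\big(c\frac{1+\beta}2+(1-c)\frac12\big)=V_Y\bar m$, and $\mathbb E_{D_1}\mathrm{cut}\ge(1-\eta)V_Y\bar m$.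

**Step 3: in NO, the conditional mean of every cut is small.** Fix $\lambda$ and work under $P_\lambda$. Let $\mathrm{cut}_S$ be the number of present edges cut by $S$, and $X_\pm=\{v:x_v=\pm1\}$. The sets $S\cap X_a$ and $S^c\cap X_b$ are disjoint, so (b) applies to each of the four pairs; as $\sum_{a,b}\kappa_\lambda(a,b)=4$,
$$\mathbb E[\mathrm{cut}_S\mid x]=\tfrac16\sum_{a,b}\kappa_\lambda(a,b)\,e_H(S\cap X_a,S^c\cap X_b)\le\tfrac{dK}6(\Phi+4\eta),$$
$$\Phi=K^{-2}\sum_{u,v\in V}\kappa_\lambda(x_u,x_v)\big(\tfrac12+q_u\big)\big(\tfrac12-q_v\big),\qquad q_v=1_S(v)-\tfrac12 .$$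
Let $\xi,\bar q,t$ be the averages over $v\in V$ of $x_v$, $q_v$, $x_vq_v$. Then $|\bar q|,|t|\le\frac12$ and $|\xi|\le1$. The average of $\frac12+q_u$ is $\frac12+\bar q$, that of $x_u(\frac12+q_u)$ is $\frac\xi2+t$, and with the other sign we get $\frac12-\bar q$ and $\frac\xi2-t$. So
$$\Phi=\big(\tfrac14-\bar q^2\big)+\lambda\big(\tfrac{\xi^2}4-t^2\big)+\beta\Big[\big(\tfrac\xi2+t\big)\big(\tfrac12-\bar q\big)-\big(\tfrac12+\bar q\big)\big(\tfrac\xi2-t\big)\Big].$$
The bracket equals $t-\bar q\xi$. Therefore
$$\Phi=\tfrac14-\bar q^2+(\beta t-\lambda t^2)+\tfrac{\lambda\xi^2}4-\beta\bar q\xi\le\tfrac14+\gamma_\beta(\lambda)+|\xi|,\tag{5}$$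
using $|\lambda|\le1$, $|\xi|\le1$, $\beta|\bar q|\le\frac14$. Moreover $\mathbb E|\xi|\le(\mathbb E\xi^2)^{1/2}=K^{-1/2}\le\eta$, since $K\ge2d=40/\eta^2$. (In the example of Section 3, $t=\frac16$ and $\bar q=\xi=0$: indeed $\frac14+\frac15\cdot\frac16-\frac35\cdot\frac1{36}=\frac4{15}$.)

**Step 4: the maximum over $S$ is close to the largest mean.** Given $x$, each $\mathrm{cut}_S$ is a sum of at most $|E|\le2dK$ independent $\{0,1\}$ variables. By Hoeffding's lemma, the centered variable $Y_S=\mathrm{cut}_S-\mathbb E[\mathrm{cut}_S\mid x]$ satisfies $\mathbb E[e^{hY_S}\mid x]\le e^{h^2|E|/8}$ for all real $h$. For $h>0$, Jensen gives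
$$\mathbb E[\max_SY_S\mid x]\le\tfrac1h\ln\sum_S\mathbb E[e^{hY_S}\mid x]\le\tfrac1hK\ln2+\tfrac{h|E|}8 .$$
Optimizing in $h$,
$$\mathbb E[\max_SY_S\mid x]\le\sqrt{2\cdot\tfrac{|E|}4\cdot K\ln2}\le K\sqrt d=\frac{\eta dK}{\sqrt{20}}\le\tfrac{dK}6\cdot2\eta,$$
where $\sqrt d=\eta d/\sqrt{20}$ is the definition of $d$.

**Step 5: collect.** Steps 3 and 4 give $\mathbb E_{P_\lambda}\mathrm{cut}\le\frac{dK}6\big(\frac14+\gamma_\beta(\lambda)+7\eta\big)$. By (c), $dK\le|E|/(1-\eta)$. Integrating over $\mu_N$, $(1-\eta)\mathbb E_{\mathcal N}\mathrm{cut}\le(V_N+7\eta)\bar m$. Finally $\eta\,\mathbb E_U\mathrm{cut}\le\eta\,\mathbb E_Um=3\eta\bar m$. Add. $\blacksquare$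

## 8. Hidden hypermatchings

Now the communication side. The core is a statement about a table $y$ with $r$ rows and $N'$ columns, of which a message of $B$ bits is known. Random permutations $\pi_1,\dots,\pi_r$ pair up the rows into $N'$ $r$-tuples, and $w_i$ is a noisy version of the parity of the $i$-th tuple. Before $\pi$ is known, what can one remember? If one stores $B$ entries in each row, the expected number of tuples all of whose entries are stored is $N'(B/N')^r=B^r/N'^{r-1}$. This is small when $B\ll N'^{1-1/r}$. The lemma says that no message does essentially better.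

We use, for $f:\{\pm1\}^M\to\mathbb R$ with $\hat f(T)=\mathbb Ef\chi_T$ and norms under the uniform measure, Parseval's identity $\sum_T\hat f(T)^2=\|f\|_2^2$ and the Bonami–Beckner hypercontractive inequality (Bonami 1970, Beckner 1975): for $\delta\in[0,1]$,
$$\sum_T\delta^{|T|}\hat f(T)^2\le\|f\|_{1+\delta}^2 .\tag{6}$$

**Lemma 4.** Let $r\ge2$, $N'\ge1$, $|\varepsilon|\le2^{-r/2}$, and $f:\{\pm1\}^{[r]\times[N']}\to\Lambda$ with $|\Lambda|\le2^B$. Let $y$ be uniform on $\{\pm1\}^{[r]\times[N']}$ and $\pi=(\pi_1,\dots,\pi_r)$ independent uniform permutations of $[N']$, independent of $y$. Given $(y,\pi)$, let $w\in\{\pm1\}^{N'}$ have independent coordinates with $\mathbb E[w_i\mid y,\pi]=\varepsilon\prod_{j=1}^ry(j,\pi_j(i))$. Let $w'$ be uniform on $\{\pm1\}^{N'}$, independent of $(y,\pi)$. For any real $h>0$ with $\zeta:=(4h/r)^rN'^{-(r-1)}<1$,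
$$\mathrm{TV}\big((\pi,f(y),w),(\pi,f(y),w')\big)\le2^{B-h}+\tfrac12\sqrt{\tfrac\zeta{1-\zeta}+2^{-h}} .$$

**Step 1: reduce to one large fiber.** The pair $(\pi,f(y))$ has the same law on both sides. So the distance equals $\mathbb E_A\mathbb E_\pi\mathrm{TV}(p_{\pi,A},\mathrm{unif})$, where $A=f^{-1}(f(y))$ is the random fiber, which is independent of $\pi$, and $p_{\pi,A}$ is the law of $w$ given $\pi$ and $y\in A$. There are at most $2^B$ fibers, so those of density below $2^{-h}$ have total probability at most $2^{B-h}$, and on them we bound TV by $1$. Fix a fiber $A$ of density $a\ge2^{-h}$.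

**Step 2: pass to Fourier coefficients of $1_A$.** For $I\subseteq[N']$ let $T(I,\pi)=\{(j,\pi_j(i)):j\in[r],i\in I\}$; its $r|I|$ elements are distinct. As the $w_i$ are conditionally independent,
$$\mathbb E_{p_{\pi,A}}\chi_I=\varepsilon^{|I|}\,\mathbb E[\chi_{T(I,\pi)}(y)\mid y\in A]=\varepsilon^{|I|}\,\widehat{1_A}(T(I,\pi))/a .$$
The density of $p_{\pi,A}$ relative to the uniform measure is $\sum_I(\mathbb E_{p_{\pi,A}}\chi_I)\chi_I$, with constant term $1$. TV is half the $L^1$-norm of (density $-1$). By Cauchy–Schwarz and Parseval, $\mathrm{TV}(p_{\pi,A},\mathrm{unif})\le\frac12\big(\sum_{I\ne\emptyset}(\mathbb E_{p_{\pi,A}}\chi_I)^2\big)^{1/2}$, and by Jensen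
$$\mathbb E_\pi\mathrm{TV}(p_{\pi,A},\mathrm{unif})\le\tfrac12\sqrt\Sigma,\qquad\Sigma=\sum_{I\ne\emptyset}\varepsilon^{2|I|}\,\mathbb E_\pi\widehat{1_A}(T(I,\pi))^2/a^2 .$$

**Step 3: use the randomness of $\pi$.** For $|I|=\ell$ the set $T(I,\pi)$ is uniform among the $\binom{N'}\ell^r$ sets with exactly $\ell$ elements in each row, all of size $r\ell$. There are $\binom{N'}\ell$ sets $I$ of size $\ell$. With $W_m=a^{-2}\sum_{|T|=m}\widehat{1_A}(T)^2$,
$$\Sigma\le\sum_{\ell=1}^{N'}\varepsilon^{2\ell}\binom{N'}\ell^{1-r}W_{r\ell}.\tag{7}$$

**Step 4: low levels, $m=r\ell\le2h$.** Apply (6) to $1_A$ with $\delta=m/(2h)\le1$. Since $\|1_A\|_{1+\delta}^2=a^{2/(1+\delta)}$ and $2-\frac2{1+\delta}=\frac{2\delta}{1+\delta}\le2\delta$,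
$$W_m\le\delta^{-m}a^{\frac2{1+\delta}-2}\le\delta^{-m}a^{-2\delta}\le(2h/m)^m2^{2\delta h}=(2h/m)^m2^m=(4h/m)^m .$$
(Sanity check: if $A$ fixes $h$ coordinates, $a=2^{-h}$, then $W_m=\binom hm\le(eh/m)^m$.) Using $\varepsilon^{2\ell}\le1$ and $\binom{N'}\ell\ge(N'/\ell)^\ell$, the $\ell$-th term of (7) is at most
$$\Big[\Big(\frac{4h}{r\ell}\Big)^r\Big(\frac\ell{N'}\Big)^{r-1}\Big]^\ell=\big[\zeta/\ell\big]^\ell\le\zeta^\ell .$$
These terms sum to at most $\zeta/(1-\zeta)$.

**Step 5: high levels, $r\ell>2h$.** Here $\varepsilon^{2\ell}\le2^{-r\ell}<2^{-2h}$, $\binom{N'}\ell^{1-r}\le1$, and by Parseval $\sum_mW_m=a^{-2}\cdot a\le2^h$. These terms sum to at most $2^{-h}$. So $\Sigma\le\frac\zeta{1-\zeta}+2^{-h}$; average over the large fibers and add Step 1. $\blacksquare$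

## 9. Simultaneous messages: moving one Fourier coefficient at a time

In this section $H=(V,E)$ is any fixed oriented graph. We also write $U$ for the constant function $2^{-|E|}$.

**Definition (the game $\mathcal G_N(D)$).** Let $D$ be a distribution on $\{\pm1\}^E$. Draw independent uniform permutations $\pi_v$ of $[N]$, $v\in V$, and independently $z^{(1)},\dots,z^{(N)}$ i.i.d. from $D$. There is one player per edge $e=(u,v)\in E$, with input $X_e=(M_e,Z_e)$, where
$$M_e=\pi_v\circ\pi_u^{-1},\qquad Z_e(a)=z_e^{(\pi_u^{-1}(a))}\quad(a\in[N]).$$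
In a $b$-bit protocol there is a public random string $R$ independent of the inputs; each player sends a message $f_e(X_e,R)$ taking at most $2^b$ values for each $R$; a referee outputs a bit that is a function of the messages and $R$. Let $P_N(D)$ be the probability of output $1$.

In words: vertex $v$ of copy $i$ is named $(v,\pi_v(i))$. Player $e=(u,v)$ knows which names $(u,a)$ and $(v,M_e(a))$ belong together, and the label of that edge, but not the copy number.

We must show that the players cannot tell $D_0$ from $D_1$. Both differ only in coefficients at sets $S$ that properly contain a matching of size $r=k+1$. First we move one coefficient by a little.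

**Lemma 5 (one step).** Let $r\ge2$, $\rho'\in(0,1)$. Let $S\subseteq E$ properly contain a matching $\{e_1,\dots,e_r\}$, let $|\varepsilon|\le2^{-r/2}$, and let $D^*$ be any distribution. Put
$$D=\rho'U+(1-\rho')D^*,\qquad D'=\rho'U(1+\varepsilon\chi_S)+(1-\rho')D^* .$$
For every $\theta\in(0,1)$ there are $c_0>0$ and $N_0$, depending only on $r,\rho',\theta$, such that $|P_N(D)-P_N(D')|\le\theta$ for all $N\ge N_0$ and all $b$-bit protocols with $b\le c_0N^{1-1/r}$.

The plan is to find the hidden hypermatching: the $r$ matching players hold the rows of $y$, and everybody else is allowed to know $\pi$ and the parities $w$.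

**Step 1: separate the copies that matter.** Put each $i\in[N]$ into a set $I$ independently with probability $\rho'$. For $i\notin I$ draw $z^{(i)}\sim D^*$. For $i\in I$ draw $z^{(i)}\sim U$ in world 0 and $z^{(i)}\sim U(1+\varepsilon\chi_S)$ in world 1. World 0 generates $D$, world 1 generates $D'$.

**Step 2: free the permutations of the matching.** Write $e_j=(u_j,v_j)$, $\mathcal M=\{e_1,\dots,e_r\}$, $V'=V\setminus\{u_j,v_j:j\in[r]\}$. The $2r$ vertices $u_j,v_j$ are distinct, and $\pi_{v_j}=M_{e_j}\circ\pi_{u_j}$. Hence $(\pi_{u_j})_j,(M_{e_j})_j,(\pi_v)_{v\in V'}$ are independent uniform permutations that determine all $\pi_v$. So each matching player may know its $M_{e_j}$ and still know nothing about $\pi_{u_j}$. Let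
$$\Omega=\big(R,\,I,\,(z^{(i)})_{i\notin I},\,(\pi_{u_j}|_{[N]\setminus I})_j,\,(M_{e_j})_j\big).$$
Its law is the same in both worlds. From now on condition on $\Omega$. Let $N'=|I|$ and $A_j=[N]\setminus\pi_{u_j}([N]\setminus I)$, so $|A_j|=N'$. The restrictions $\tilde\pi_j=\pi_{u_j}|_I:I\to A_j$ are independent uniform bijections, and the $\pi_v$, $v\in V'$, are uniform and independent of everything else.

**Step 3: identify $y$ and the message $f(y)$.** Let $y(j,a)=Z_{e_j}(a)$ for $a\in A_j$, so that $y(j,\tilde\pi_j(i))=z^{(i)}_{e_j}$. For $a\notin A_j$ the label $Z_{e_j}(a)$ is determined by $\Omega$. So $X_{e_j}$ is determined by $\Omega$ and $y(j,\cdot)$, and the messages of $e_1,\dots,e_r$ together form a function $f(y)$, depending on $\Omega$, with at most $2^{rb}$ values.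

**Step 4: identify $w$.** For $i\in I$ let $w_i=\prod_{e\in S\setminus\mathcal M}z^{(i)}_e$. The density of $z^{(i)}$ relative to $U$ is $1+\varepsilon'w_i\prod_jz^{(i)}_{e_j}$, with $\varepsilon'=0$ in world 0 and $\varepsilon'=\varepsilon$ in world 1. Because $S\setminus\mathcal M\ne\emptyset$, under $U$ the sign $w_i$ is uniform and independent of $(z^{(i)}_{e_j})_j$. Three facts follow.

* Summing the density over $w_i=\pm1$ shows that $(z^{(i)}_{e_j})_j$ is uniform. It is independent of $\tilde\pi$, so $y$ is uniform and independent of $\tilde\pi$.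
* Given $(y,\tilde\pi)$, the $w_i$ are independent with $\mathbb E[w_i\mid y,\tilde\pi]=\varepsilon'\prod_jy(j,\tilde\pi_j(i))$.
* Given $(y,\tilde\pi,w)$, the vectors $(z^{(i)}_e)_{e\notin\mathcal M}$, $i\in I$, are independent and uniform subject to $\prod_{e\in S\setminus\mathcal M}z^{(i)}_e=w_i$, since the density depends on them only through $w_i$. This law depends only on $w$ and is the same in both worlds.

This is where *properly contains* is used: if $S=\mathcal M$, there is no $w$, and $y$ itself would not be uniform given $\tilde\pi$ when $\varepsilon\neq 0$.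

**Step 5: everything else is common post-processing.** The messages of players $e\notin\mathcal M$ are functions of $\Omega$, $\tilde\pi$, $(\pi_v)_{v\in V'}$ and $(z^{(i)}_e)_{i\in I,e\notin\mathcal M}$. So, given $\Omega$, the output is obtained from $(\tilde\pi,f(y),w)$ by one Markov kernel common to both worlds: draw $(\pi_v)_{v\in V'}$ and the labels outside $\mathcal M$ as in Steps 2 and 4, compute their messages, and let the referee speak. After identifying $I$ and each $A_j$ with $[N']$, the triple $(\tilde\pi,f(y),w)$ has in the two worlds exactly the two laws of Lemma 4, with $B=rb$.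

**Step 6: choose the parameters.** Let $\tau=\log_2(16/\theta^2)$, $h=rb+\tau$ and $c_0=\frac18(\theta^2/16)^{1/r}(\rho'/2)^{1-1/r}$. Let $N_0$ be so large that $\tau/r\le c_0N^{1-1/r}$ and $\Pr[|I|<\rho'N/2]\le\theta/4$ for all $N\ge N_0$. If $N'\ge\rho'N/2$ and $b\le c_0N^{1-1/r}$, then
$$\frac{4h}r=4b+\frac{4\tau}r\le8c_0N^{1-1/r}\le(\theta^2/16)^{1/r}N'^{\,1-1/r},$$
so $\zeta\le\theta^2/16$ and $\frac\zeta{1-\zeta}\le\theta^2/8$. Also $2^{B-h}=\theta^2/16$ and $2^{-h}\le\theta^2/16$. Lemma 4 bounds the distance by $\frac{\theta^2}{16}+\frac12\sqrt{\frac{\theta^2}8+\frac{\theta^2}{16}}\le\frac\theta2$. Averaging over $\Omega$ gives $|P_N(D)-P_N(D')|\le\frac\theta4+\frac\theta2\le\theta$. $\blacksquare$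

To pass from $D_0$ to $D_1$ one would like to add the terms of $D_1-D_0=U\sum_Sa_S\chi_S$ one after the other. The obstacle is that the intermediate functions may be negative. For example, with two labels, $U(1+\chi_1)(1+\chi_2)=U(1+\chi_1+\chi_2+\chi_{12})$ is a distribution, but dropping the last term leaves $1+\chi_1+\chi_2=-1$ at $(-1,-1)$. The remedy is to walk along the segment from $D_0$ to $D_1$ in many tiny stages and to add the terms one by one only within a stage; the admixture of $U$ absorbs the negative part. Tiny stages also give the condition $|\varepsilon|\le2^{-r/2}$.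

**Theorem B.** Let $r\ge2$ and $\rho\in(0,1]$. Let $D_0,D_1$ be distributions on $\{\pm1\}^E$ with $D_0,D_1\ge\rho U$ pointwise. Suppose every $S\subseteq E$ with $a_S:=\mathbb E_{D_1}\chi_S-\mathbb E_{D_0}\chi_S\ne0$ properly contains a matching of size $r$. Then there are $c_1>0$ and $N_1$ such that $|P_N(D_0)-P_N(D_1)|\le0.2$ for all $N\ge N_1$ and all $b$-bit protocols with $b\le c_1N^{1-1/r}$.

**Step 1: the chain of distributions.** We have $|a_S|\le2$. Let $S_1,\dots,S_\ell$ be the sets with $a_S\ne0$. They are nonempty, and if $\ell=0$ then $D_0=D_1$. Let $L\ge\max(4\ell,\,4\cdot2^{r/2})/\rho$ be an integer. For $0\le j<L$ and $0\le i\le\ell$ put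
$$\Gamma_{j,i}=D_0+\tfrac jL(D_1-D_0)+\tfrac1L\,U\sum_{i'\le i}a_{S_{i'}}\chi_{S_{i'}} .$$
The first two terms are a convex combination of $D_0$ and $D_1$, hence at least $\rho U$. So $\Gamma_{j,i}$ has total mass $1$ and $\Gamma_{j,i}\ge\rho U-\frac{2\ell}LU\ge\frac\rho2U$. Also $\Gamma_{0,0}=D_0$, $\Gamma_{j,\ell}=\Gamma_{j+1,0}$ for $j<L-1$, and $\Gamma_{L-1,\ell}=D_1$.

**Step 2: each link is an instance of Lemma 5.** Write $\Gamma_{j,i-1}=\frac\rho2U+(1-\frac\rho2)D^*$ with a distribution $D^*$. Then
$$\Gamma_{j,i}=\tfrac\rho2U(1+\varepsilon\chi_{S_i})+(1-\tfrac\rho2)D^*,\qquad\varepsilon=\frac{2a_{S_i}}{\rho L},\qquad|\varepsilon|\le\frac4{\rho L}\le2^{-r/2}.$$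
Apply Lemma 5 with $\rho'=\rho/2$ and $\theta=0.2/(L\ell)$ to each of the $L\ell$ links and add. $\blacksquare$

## 10. From a sketch to simultaneous messages: proof of Theorem A

**Step 1: fix the constants.** Let $\alpha\in(V_N/V_Y,1]$. Choose $\eta\in(0,1)$ with $V_N+10\eta<\alpha(1-\eta)V_Y$, and build $H,D_0,D_1$ as in Section 6. Set $\Delta=K-1$. Choose
$$v_0>\frac{V_N+10\eta}{1+2\eta},\qquad v_1<\frac{(1-\eta)V_Y}{1+2\eta},\qquad v_0<\alpha v_1,$$
which is possible because the inequality for $\eta$ is strict.

**Step 2: turn the algorithm into a protocol.** Let $\mathcal A$ be a sketching algorithm with space $s=s(n)$ that $\alpha$-approximates on oriented graphs of degree at most $\Delta$. Let $N=\lfloor n/K\rfloor$ and identify $V\times[N]$ with a subset of $[n]$. In the game $\mathcal G_N$, player $e=(u,v)$ forms the stream $\sigma_e$ of the edges $\big((u,a),(v,M_e(a))\big)$ over those $a$ with $Z_e(a)=-1$, in increasing order of $a$. This is a function of $X_e$. It sends $\mathrm{st}_R(\sigma_e)$, or $\perp$ if $\sigma_e$ is empty. There are at most $(2^{s+1}-1)+1$ possible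 messages, so $b=s+1$. The referee fixes an order $e_1,e_2,\dots$ of $E$ and applies $C_R$ from left to right to the messages other than $\perp$. This yields $\mathrm{st}_R(\sigma)$ for $\sigma=\sigma_{e_1}\circ\sigma_{e_2}\circ\cdots$. The referee computes the estimate $\hat v$ and outputs $1$ if and only if $\hat v>v_0$; if all messages are $\perp$, it outputs $0$.

**Step 3: recognize the instance.** Substituting $a=\pi_u(i)$, the streamed edges are $\big((u,\pi_u(i)),(v,\pi_v(i))\big)$ for all $e=(u,v)$ and $i$ with $z_e^{(i)}=-1$. So the graph $G$ of $\sigma$ is the vertex-disjoint union of the graphs $H[z^{(i)}]$, where vertex $v$ of copy $i$ is named $(v,\pi_v(i))$, together with isolated vertices. It is an oriented graph of degree at most $\Delta$ with $O(n)$ edges, and so is every sub-stream used. Moreover $\mathrm{val}_G=\sum_i\mathrm{cut}(z^{(i)})/\sum_im(z^{(i)})$.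

**Step 4: the protocol distinguishes.** By the weak law of large numbers, numerator and denominator divided by $N$ converge in probability to $\mathbb E\,\mathrm{cut}$ and $\mathbb E\,m>0$. By Lemma 3, for large $N$, with probability at least $0.99$ the graph $G$ has an edge and $\mathrm{val}_G\le v_0$ under $D_0$, respectively $\mathrm{val}_G\ge v_1$ under $D_1$. The string $R$ is independent of $G$. On these events, with probability at least $\frac23$ over $R$, we have $\hat v\le\mathrm{val}_G\le v_0$ under $D_0$, respectively $\hat v\ge\alpha v_1>v_0$ under $D_1$. So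
$$P_N(D_1)-P_N(D_0)\ge0.99\cdot\tfrac23-\big(0.01+\tfrac13\big)>0.2 .$$

**Step 5: conclude.** We have $D_0,D_1\ge\eta U$. By Lemma 2 the hypotheses of Theorem B hold with $r=k+1$ and $\rho=\eta$. So $s+1=b>c_1N^{1-1/(k+1)}$ for all large $n$, that is, $s=\Omega(n^{1-1/(k+1)})$. $\blacksquare$

**Remark (the role of composability).** Each link of the chain in Theorem B singles out a different matching $\{e_1,\dots,e_r\}$ of players, and Lemma 5 needs the messages of these players to depend only on their own inputs and $R$. Composability provides exactly this. Nothing is claimed for general, non-sketching streaming algorithms.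

## 11. Chebyshev nodes and the hierarchy

For general $k$ we need measures with many equal moments, $\mu_N$ on an interval $[a,b]$ of positive numbers, and $\mu_Y$ with an atom at $-1$ that is not too small. Recall the Chebyshev polynomial $T_D$: $T_D(\cos\phi)=\cos D\phi$, it has the parity of $D$, and for $x\ge1$
$$T_D(x)=\tfrac12\big[(x+\sqrt{x^2-1})^D+(x-\sqrt{x^2-1})^D\big],\qquad\text{so}\quad1\le T_D(x)\le(x+\sqrt{x^2-1})^D .$$

**Lemma 6.** Let $D\ge0$ be an integer and $0<a<b<1$. There are finitely supported probability measures $\mu_N$ on $[a,b]$ and $\mu_Y$ on $\{-1\}\cup[a,b]$ with equal moments up to order $D$ and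
$$c=\mu_Y(\{-1\})=\frac2{1+T_D(x_0)}\ge\Big(x_0+\sqrt{x_0^2-1}\Big)^{-D},\qquad x_0=\frac{2+a+b}{b-a}.$$

**Step 1: nodes and alternating weights.** For $D=0$ take $\mu_Y=\delta_{-1}$, $\mu_N=\delta_a$. Let $D\ge1$. Put $\varphi(x)=\frac{2x-a-b}{b-a}$, which maps $[a,b]$ onto $[-1,1]$. Let $t_0=-1$ and $t_i=\varphi^{-1}\big(-\cos\frac{(i-1)\pi}D\big)$ for $1\le i\le D+1$. Then $t_0<t_1<\dots<t_{D+1}$ and $t_i\in[a,b]$ for $i\ge1$. Let $\omega_i=\prod_{j\ne i}(t_i-t_j)^{-1}$. Exactly the factors with $j>i$ are negative, so $\omega_i$ has sign $(-1)^{D+1-i}$.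

**Step 2: equal moments.** For $\deg p\le D$ we have $\sum_i\omega_ip(t_i)=0$: the sum is the coefficient of $x^{D+1}$ in the Lagrange interpolant of $p$ at the $D+2$ nodes, and this interpolant is $p$. With $p=1$ and the alternating signs, $\sum_{i\text{ even}}|\omega_i|=\sum_{i\text{ odd}}|\omega_i|=:Z$. Put
$$\mu_Y=Z^{-1}\sum_{i\text{ even}}|\omega_i|\,\delta_{t_i},\qquad\mu_N=Z^{-1}\sum_{i\text{ odd}}|\omega_i|\,\delta_{t_i}.$$
For $\deg p\le D$, $\int p\,d\mu_Y-\int p\,d\mu_N=\pm Z^{-1}\sum_i\omega_ip(t_i)=0$. As $0$ is even, $\mu_N$ lives on $[a,b]$ and $\mu_Y(\{-1\})=|\omega_0|/Z$.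

**Step 3: the atom.** Let $p=T_D\circ\varphi$. For $i\ge1$, $-\cos\frac{(i-1)\pi}D=\cos\big(\pi-\frac{(i-1)\pi}D\big)$, so $p(t_i)=\cos(D\pi-(i-1)\pi)=(-1)^{D+1-i}=\operatorname{sign}\omega_i$. Hence
$$\sum_{i\ge1}|\omega_i|=\sum_{i\ge1}\omega_ip(t_i)=-\omega_0p(-1)=|\omega_0|T_D(x_0),$$
using $\varphi(-1)=-x_0$ and $|T_D(-x_0)|=T_D(x_0)$; the left side is positive, so the sign is right. Thus $2Z=|\omega_0|(1+T_D(x_0))$ and $c=2/(1+T_D(x_0))$. As $T_D(x_0)\ge1$, $c\ge1/T_D(x_0)\ge(x_0+\sqrt{x_0^2-1})^{-D}$. $\blacksquare$

**Proof of Corollary 2.** Let $a\in(0,\frac14]$, $b=1-a$, $D=2k-2$, so $x_0=\frac3{1-2a}$. Take the measures of Lemma 6 and $\beta=ca/2$.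

**Step 1: the ratio.** Since $1-2\beta=1-ca\ge b$, the measures live on $[-1,1-2\beta]$ and Theorem A applies. By (3), $V_N\le\frac14(1+\beta^2/a)$. With $\beta^2/a=c^2a/4$ and $c\beta=c^2a/2$,
$$\frac{V_N}{V_Y}\le\frac12\cdot\frac{1+c^2a/4}{1+c^2a/2}=\frac12-\frac{c^2a}{8(1+c^2a/2)}\le\frac12-\frac{c^2a}{8(1+a/2)} .\tag{8}$$

**Step 2: the first claim.** Take $a=\frac14$. Then $x_0=6$, $x_0+\sqrt{35}<12$, and $c\ge12^{-(2k-2)}$. The right side of (8) is $\frac12-\frac{c^2}{36}\le\frac12-\frac1{36}12^{-4(k-1)}<\frac12-\epsilon_k$. Theorem A with $\alpha=\frac12-\epsilon_k$ gives the claim, with $\Delta_k$ the constant $\Delta$ there.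

**Step 3: the exponent $15/\log_2(1/\epsilon)$.** Let $\epsilon\le\frac1{40}$, $x=\frac{\log_2(1/\epsilon)-\log_240}{4\log_212}\ge0$ and $k=1+\lfloor x\rfloor$. Then $\epsilon_k\ge\frac1{40}12^{-4x}=\epsilon$, so a $(\frac12-\epsilon)$-approximation is also a $(\frac12-\epsilon_k)$-approximation. Since $k>x$ and $\log_240<4\log_212<15$,
$$k+1>1+x=\frac{\log_2(1/\epsilon)+4\log_212-\log_240}{4\log_212}>\frac{\log_2(1/\epsilon)}{15}.$$

**Step 4: the better constant.** Fix $a$ and let $\rho_a=x_0+\sqrt{x_0^2-1}$. Since $8(1+a/2)\le9$ and $c\ge\rho_a^{-(2k-2)}$, (8) shows that Theorem A applies with $\alpha=\frac12-\epsilon$ whenever $\epsilon<\frac a9\rho_a^{-4(k-1)}$, that is, $k-1<\frac{\log_2(a/(9\epsilon))}{4\log_2\rho_a}$. For $\epsilon<a/9$ take $k=\big\lceil\frac{\log_2(a/(9\epsilon))}{4\log_2\rho_a}\big\rceil\ge1$. Then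
$$\frac1{k+1}\le\frac{4\log_2\rho_a}{\log_2(1/\epsilon)-\log_2(9/a)}=\frac{4\log_2\rho_a}{\log_2(1/\epsilon)}\,(1+o(1))\qquad(\epsilon\to0,\ a\text{ fixed}).$$
As $a\to0$, $x_0\to3$ and $\rho_a\to3+2\sqrt2$. So for every $\vartheta>0$, choosing first $a$ and then $\epsilon$ small enough, the constant $4\log_2(3+2\sqrt2)+\vartheta$ is allowed. This is the asserted $4\log_2(3+2\sqrt2)+o(1)$.

**Step 5: the last two bullets.** Given $\delta>0$ take $k\ge1/\delta$, $\epsilon=\epsilon_k$ and $D=\Delta_k$: the bound $\Omega(n^{1-1/(k+1)})$ is at least $\Omega(n^{1-\delta})$. If one $\delta_0>0$ worked in (ii) for all $(\epsilon,D)$, this would contradict the bound just obtained with $\delta=\delta_0/2$. Finally, a $\frac12$-approximation is a $(\frac12-\epsilon_k)$-approximation for every $k$. $\blacksquare$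

**Remark (what is not claimed).** On bounded-degree graphs, (ii) gives a space exponent below $1$ for each fixed $(\epsilon,D)$, and Corollary 2 shows that the exponent must tend to $1$ as $\epsilon\to0$ with $D$ allowed to grow. For $k\ge2$ no optimality is claimed for the constants ($0.49987$ at $n^{2/3}$, or $\epsilon_k=e^{-\Theta(k)}$), and the exact approximation threshold at space $n^{1-1/(k+1)}$ is not determined here.
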